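\title{The range of the planar balanced excited random walk has exponent one}

\begin{abstract}
The balanced excited random walk in $\mathbb Z^2$ makes a vertical simple random walk step on its first departure from a site and a horizontal one on every later departure. Let $R_n$ be the number of sites visited up to time $n$. We prove that $\mathbb P(R_n\le n^{1-\varepsilon})\le\exp(-n^{\varepsilon/4000})$ whenever $0<\varepsilon\le\frac12$ and $\varepsilon^2\log n$ exceeds an absolute constant. Hence there is no exponent $\overline\alpha<1$ with $\mathbb P(R_n>n^{\overline\alpha})\to0$, and almost surely $R_n\ge n e^{-A\sqrt{\log n}}$ for all large $n$. The proof follows the density of the range, seen from the walker, through a sequence of scales and shows that each change of scale loses only a constant factor. The main tool is a martingale identity in which the vertical steps produce a positive semidefinite quadratic form.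
\end{abstract}

\section{The question and the result}\label{sec:intro}

The \emph{balanced excited random walk} in $\mathbb Z^2$ is the nearest-neighbor walk $(Z_m)_{m\ge0}$, $Z_0=0$, with the following rule. On its first departure from a site the walk makes a vertical step; on every later departure from that site it makes a horizontal step. In each case the two possible neighbors are chosen with probability $\frac12$, independently of the past. Thus the walk starts in a straight vertical line; at its first reversal it is back on a site that it has left before, so it steps sideways onto a new site and moves vertically again. We study the size of the range,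
\[
R_n=\#\{Z_0,\dots,Z_n\}.
\]

Both coordinates of the walk are martingales with increments in $\{0,\pm1\}$. What is not known in advance is how the first $n$ steps are divided between the two directions, and this is what $R_n$ measures: every visited site emits exactly one vertical step, so the number $N$ of vertical steps among the first $n$ steps is the number of distinct sites among $Z_0,\dots,Z_{n-1}$, and $R_n\in\{N,N+1\}$.

Trivially $R_n\le n+1$. Two further bounds are known: as $n\to\infty$,
\[
\mathbb P\big(R_n>na_n/\sqrt{\log\log n}\big)\to0\ \text{ whenever }a_n\to\infty,\qquad \mathbb P\big(R_n\ge n^{4/7}/\log^2n\big)\to1 .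
\]
With $a_n=(\log\log n)^{1/4}$ the first bound gives $R_n/n\to0$ in probability. The following question, which comes from the paper of Angel, Holmes and Ram\'irez \cite{AHR}, asks whether the range is smaller than $n$ by a power.

\medskip
\noindent\emph{Is there $\overline\alpha<1$ such that $\mathbb P(R_n>n^{\overline\alpha})\to0$ as $n\to\infty$?}
\medskip

Heuristics point both ways. Suppose $N\approx n^\alpha$ with $\alpha<1$. The walk has made about $n$ horizontal and $N$ vertical steps, so it lies in a box of width about $\sqrt n$ and height about $\sqrt N$, and the range fills only a fraction $N/\sqrt{nN}=n^{-(1-\alpha)/2}$ of this box. Yet the walker stands on an old site at all but $n^\alpha$ times. So the range must be sparse on the largest scale and hard to leave on small scales. Long visited horizontal intervals would do this: a horizontal walk needs about $\ell^2$ steps to leave an interval of length $\ell$ from its middle, and $N$ sites in $\sqrt N$ rows leave room for long intervals. This suggests the answer yes. On the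 other hand, the range is created by vertical steps, which carry the walker from a row to the next one, so nearby rows should look alike, and a dense row should be part of a dense two-dimensional region. A range that is dense in its whole box has $N\approx\sqrt{nN}$, that is, $N\approx n$. The second effect wins, up to a subpolynomial factor.

\begin{theorem}\label{thm:main}
There is an absolute constant $C_*<\infty$ such that for all $n$ and all $\varepsilon\in(0,\frac12]$ with $\varepsilon^2\log n\ge C_*$,
\[
\mathbb P(R_n\le n^{1-\varepsilon})\le\exp(-n^{\varepsilon/4000}).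
\]
\end{theorem}

The two conditions on $\varepsilon$ force $\log n\ge4C_*$, so $n$ is automatically large.

\begin{corollary}\label{cor:main}
For every $\overline\alpha<1$ one has $\mathbb P(R_n>n^{\overline\alpha})\to1$; in particular the answer to the question is no. Moreover, with $A=\sqrt{C_*}$, almost surely $R_n\ge ne^{-A\sqrt{\log n}}$ for all large $n$, and $\log R_n/\log n\to1$ almost surely.
\end{corollary}

\begin{proof}
Given $\overline\alpha<1$, fix $\varepsilon=\min(\frac12,1-\overline\alpha)$. Then $n^{\overline\alpha}\le n^{1-\varepsilon}$, and for large $n$ Theorem~\ref{thm:main} gives $\mathbb P(R_n>n^{\overline\alpha})\ge1-\exp(-n^{\varepsilon/4000})\to1$. For the second claim take $\varepsilon=A/\sqrt{\log n}$, which is at most $\frac12$ for large $n$. Theorem~\ref{thm:main} gives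
\[
\mathbb P\big(R_n\le ne^{-A\sqrt{\log n}}\big)\le\exp\big(-e^{(A/4000)\sqrt{\log n}}\big),
\]
which is at most $n^{-2}$ for large $n$. The Borel--Cantelli lemma and $R_n\le n+1$ finish the proof.
\end{proof}

The proof of Theorem~\ref{thm:main} uses only the definition of the walk, not the two known bounds. Section~\ref{sec:basic} collects the elementary tools. Section~\ref{sec:first} contains the main identity, works out its simplest application by hand, and describes the plan of the proof, which Sections~\ref{sec:param}--\ref{sec:iter} carry out.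

\section{Steps, drifts and positive kernels}\label{sec:basic}

\subsection*{The two kinds of steps}
Write $Z_m=(X_m,Y_m)$, $V_m=\{Z_0,\dots,Z_{m-1}\}$ with $V_0=\emptyset$, and $\mathcal F_m=\sigma(Z_0,\dots,Z_m)$. Step $m$, from $Z_m$ to $Z_{m+1}$, is horizontal if $Z_m\in V_m$ and vertical if $Z_m\notin V_m$. The set $V$ grows only at vertical steps, and then by the starting point of the step. Hence
\begin{equation}\label{eq:bijection}
\text{the vertical steps before time $m$ start from distinct sites, and these sites form $V_m$.}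
\end{equation}
Fix $n$, and let
\[
\mathcal H=\{h<n:Z_h\in V_h\},\quad \mathcal V=\{i<n:Z_i\notin V_i\},\quad N=|V_n|=|\mathcal V|=n-|\mathcal H|.
\]
For $B\subset\mathbb Z^2$ let $\mu(B)=\#\{h\in\mathcal H:Z_h\in B\}$ be the number of horizontal steps that start in $B$. It can be much larger than $|B|$, whereas by \eqref{eq:bijection} at most $|B|$ vertical steps start in $B$.

We build the walk from two independent simple random walks $S$ and $T$ on $\mathbb Z$, started at $0$: the $j$-th vertical step copies the $j$-th increment of $S$, and the $j$-th horizontal step copies the $j$-th increment of $T$. This gives the right law, since a path $Z_0,\dots,Z_m$ determines which increments have been used, and step $m$ uses a new one. In this construction $Y_m=S_{|V_m|}$, $X_m=T_{m-|V_m|}$, and the $(j+1)$-st vertical step starts at height $S_j$.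

\subsection*{Drift and martingale}
For $f:\mathbb Z^2\to\mathbb R$ and $d\in\{1,2\}$ let
\[
L_df(z)=\tfrac12\big(f(z+e_d)+f(z-e_d)\big)-f(z),\qquad \partial_df(z)=\tfrac12\big(f(z+e_d)-f(z-e_d)\big).
\]
On $\mathbb Z$ we write $Lg(u)=\frac12(g(u+1)+g(u-1))-g(u)$, and $L_u$ when $L$ acts on the variable $u$. Let $Z_{m+1}=Z_m+\sigma_me_{d(m)}$, where the direction $d(m)$ is $\mathcal F_m$-measurable and the sign $\sigma_m$ is uniform given $\mathcal F_m$. For every function $F$,
\begin{equation}\label{eq:decomp}
F(Z_{m+1})-F(Z_m)=L_{d(m)}F(Z_m)+\sigma_m\,\partial_{d(m)}F(Z_m).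
\end{equation}
If $F_l$ are $\mathcal F_l$-measurable random functions with $|\partial_{d(l)}F_l(Z_l)|$ bounded, then
\begin{equation}\label{eq:mart}
M_m=\sum_{l<m}\sigma_l\,\partial_{d(l)}F_l(Z_l)\ \text{ is a martingale, and }\ \langle M\rangle_m=\sum_{l<m}\big(\partial_{d(l)}F_l(Z_l)\big)^2,
\end{equation}
where $\langle M\rangle_m=\sum_{l<m}\mathbb E[(M_{l+1}-M_l)^2\mid\mathcal F_l]$ is the predictable quadratic variation.

\subsection*{Positive semidefinite kernels}
A symmetric real function $P$ on $E\times E$ is \emph{positive semidefinite} (psd) if $\sum_{u,u'}c(u)c(u')P(u,u')\ge0$ for every finitely supported real $c$ on $E$. We use five facts.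
\begin{itemize}
\item[(P1)] If $g$ is even and finitely supported on $\mathbb Z$ and $\widehat g(\xi)=\sum_ug(u)e^{\mathrm i\xi u}\ge0$, then $g(u-u')$ is psd, since the quadratic form equals $\frac1{2\pi}\int_{-\pi}^\pi\widehat g\,|\widehat c|^2\,d\xi$.
\item[(P2)] If $P$ is psd, so is $\chi(u)P(u,u')\chi(u')$ for any $\chi$: replace $c$ by $c\chi$.
\item[(P3)] If $P$ is psd on $\mathbb Z$, so is $L_uL_{u'}P(u,u')$: summation by parts replaces $c$ by $Lc$.
\item[(P4)] If $P_1,P_2$ are psd on $\mathbb Z$, then $P_1(x,x')P_2(y,y')$ is psd on $\mathbb Z^2$. Indeed, on a finite set the spectral theorem gives $P_1(x,x')=\sum_ka_k(x)a_k(x')$, and the quadratic form equals $\sum_k\sum_{y,y'}c_k(y)c_k(y')P_2(y,y')$ with $c_k(y)=\sum_xc(x,y)a_k(x)$.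
\item[(P5)] If $\Pi$ is psd and $z_1,\dots,z_N$ are any points, then $-\sum_{j<i}\Pi(z_i,z_j)\le\frac12\sum_i\Pi(z_i,z_i)$, because $2\sum_{j<i}\Pi(z_i,z_j)+\sum_i\Pi(z_i,z_i)=\sum_{i,j}\Pi(z_i,z_j)\ge0$.
\end{itemize}

\subsection*{Tents}
For an integer $t\ge1$ let $\Lambda_t(u)=(t-|u|)_+$. It is the convolution of $\mathbf 1_{\{0,\dots,t-1\}}$ with its reflection, so $\widehat\Lambda_t\ge0$ and $\sum\Lambda_t=t^2$. It is linear away from $0$ and $\pm t$, and
\begin{equation}\label{eq:tent}
-L\Lambda_t=\delta_0-\tfrac12\delta_t-\tfrac12\delta_{-t}.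
\end{equation}
Averaging over the width spreads the negative mass evenly. The function $\tau_t=\frac1t\sum_{l=1}^t\Lambda_l$ is even and $1$-Lipschitz, vanishes for $|u|\ge t$, and satisfies $\widehat\tau_t\ge0$, $0\le\tau_t\le\tau_t(0)=\frac{t+1}2\le t$, $\sum\tau_t=\frac1t\sum_{l\le t}l^2\le t^2$, and by \eqref{eq:tent}
\begin{equation}\label{eq:tau}
-L\tau_t=\delta_0-w_t,\qquad w_t=\tfrac1{2t}\mathbf 1_{1\le|u|\le t},\qquad \textstyle\sum w_t=1.
\end{equation}
So $-L\tau_t$ compares the value of a function at a point with its average over distance $t$.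

\section{The potential identity and the first change of scale}\label{sec:first}

Let every visited site $z'$ create a potential $W(\cdot,z')$, and follow the total potential felt by the walker. For $W:\mathbb Z^2\times\mathbb Z^2\to\mathbb R$ put
\[
U_m(z)=\sum_{z'\in V_m}W(z,z'),\qquad G_m=U_m(Z_m).
\]
The horizontal drift of $G$ will be the quantity that we want to bound. The vertical drift is an error term, and by \eqref{eq:bijection} its sum over time is a sum over unordered pairs of visited sites, which has a sign if $W$ is chosen well.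

\begin{lemma}[Potential identity]\label{lem:pot}
Let $W$ be bounded, let $\Pi(z,z')=-L_2W(\cdot,z')(z)$, and assume that $\Pi$ is psd. Let $M$ be the martingale \eqref{eq:mart} with $F_l=U_l$. Then
\begin{equation}\label{eq:pot}
-\sum_{h\in\mathcal H}L_1U_h(Z_h)\le-G_n+\frac12\sum_{z\in V_n}\Pi(z,z)+\sum_{i\in\mathcal V}W(Z_{i+1},Z_i)+M_n .
\end{equation}
\end{lemma}

\begin{proof}
At a horizontal step $U_{m+1}=U_m$, and at a vertical step $U_{m+1}=U_m+W(\cdot,Z_m)$. So $G_{m+1}-G_m=U_m(Z_{m+1})-U_m(Z_m)+\mathbf 1_{m\in\mathcal V}W(Z_{m+1},Z_m)$. Since $G_0=0$, summing \eqref{eq:decomp} gives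
\[
G_n=\sum_{h\in\mathcal H}L_1U_h(Z_h)+\sum_{i\in\mathcal V}L_2U_i(Z_i)+\sum_{i\in\mathcal V}W(Z_{i+1},Z_i)+M_n .
\]
Let $z_1,\dots,z_N$ be the starting points of the vertical steps, in order. By \eqref{eq:bijection}, at the time of the $i$-th vertical step the set $V$ equals $\{z_j:j<i\}$. So the second sum is $-\sum_{j<i}\Pi(z_i,z_j)$, and (P5) bounds it by $\frac12\sum_{z\in V_n}\Pi(z,z)$.
\end{proof}

We call the terms on the right of \eqref{eq:pot} the boundary, diagonal, creation and martingale terms. Here is the simplest use of the lemma. Fix an integer $q\ge1$. For $h\in\mathcal H$ let $p_h^{\mathrm{row}}$ be the fraction of the $2q$ sites $Z_h\pm le_1$, $1\le l\le q$, that lie in $V_h$, and let $p_h^{\mathrm{col}}$ be the same fraction for the sites $Z_h\pm le_2$.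

\begin{proposition}\label{prop:toy}
For all integers $n,q\ge1$,
\[
\mathbb E\sum_{h\in\mathcal H}\big(p_h^{\mathrm{row}}+p_h^{\mathrm{col}}\big)\ge n-(q+1)\,\mathbb EN-q^2 .
\]
\end{proposition}

\begin{proof}
Let $\kappa=-L\tau_q=\delta_0-w_q$ and $W(z,z')=\tau_q(x-x')\kappa(y-y')$. Then $\Pi(z,z')=\tau_q(x-x')\,(LL\tau_q)(y-y')$. The operator $L$ multiplies Fourier transforms by $\cos\xi-1$, so $LL\tau_q$ has transform $(1-\cos\xi)^2\widehat\tau_q\ge0$, and $\Pi$ is psd by (P1) and (P4). We compute the terms of \eqref{eq:pot}. For $h\in\mathcal H$, expanding $(\delta_0-w_q)(\delta_0-w_q)$ and dropping the nonnegative product $w_qw_q$,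
\[
-L_1U_h(Z_h)=\sum_{z'\in V_h}\kappa(X_h-x')\kappa(Y_h-y')\ge1-p_h^{\mathrm{row}}-p_h^{\mathrm{col}},
\]
where the $1$ comes from $z'=Z_h\in V_h$. The boundary term satisfies $-G_n\le\sum\tau_q\cdot\sum w_q\le q^2$. On the diagonal, $\Pi(z,z)=\tau_q(0)(\kappa(0)-\kappa(1))=\frac{q+1}2(1+\frac1{2q})\le2q$. The creation terms equal $\tau_q(0)\kappa(\pm1)<0$. Finally $\mathbb EM_n=0$. Thus $\mathbb E\sum_{h\in\mathcal H}(1-p_h^{\mathrm{row}}-p_h^{\mathrm{col}})\le q^2+q\,\mathbb EN$, and $|\mathcal H|=n-N$.
\end{proof}

If $\mathbb EN\le n/q^2$ and $q^3\le n$, the right side is at least $(1-3/q)n$. At horizontal times the range has density $1$ at the position of the walker, and the proposition says that about half of this density survives, on average over time, either in the row or in the column of the walker up to distance $q$. Positivity made each vertical step cost at most $q$; bounding the vertical drift term by term would give only $\sum\tau_q\cdot\sum|L\kappa|\le4q^2$.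

\subsection*{Plan of the proof}
For integers $r,\rho\ge1$ let $B_h(r,\rho)=\{(x,y):|x-X_h|\le r,\ |y-Y_h|\le\rho\}$ and
\[
D_h(r,\rho)=\frac{|V_h\cap B_h(r,\rho)|}{r\rho},\qquad \overline D(r,\rho)=\frac1n\sum_{h\in\mathcal H}D_h(r,\rho).
\]
Up to normalization, $D_h$ is the density of the range in a box around the walker; note $D_h\le(2r+1)(2\rho+1)/(r\rho)\le9$. Suppose $N\le n^{1-\varepsilon}$. Then $\overline D(1,1)\ge\frac12$, while $\overline D(r,\rho)$ is as small as a negative power of $n$ once $r$ or $\rho$ is close to $\sqrt n$. We take $q\approx n^\delta$ with $\delta$ a small multiple of $\varepsilon$ and extend Proposition~\ref{prop:toy} to all scales: stretching the box by a factor of order $q$, in one of the two directions, decreases $\overline D$ by at most a constant factor, up to an error $O(1/q)$ (Proposition~\ref{prop:step}). About $1/\delta$ such steps lead from the smallest to the largest scale, so the density cannot drop below $e^{-C/\delta}-O(n^{-\delta})$. This is a contradiction when $e^{-C/\delta}$ is much larger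 than $n^{-\delta}$, that is, when $\delta^2\log n$ is large. This is the origin of the hypothesis on $\varepsilon^2\log n$.

Three difficulties arise at a general scale. First, to see the density in a box of size $r\times\rho$ we must smooth the kernel $W$; its size, and so the cost of a vertical step, becomes $qa$, where $a=r/\rho$ is the aspect ratio. The potential identity is then useful only if $a$ is small compared with a power of the ratio of horizontal to vertical steps. Second, we cannot prevent the iteration from producing very wide boxes. For these a simpler, linear identity shows that nearby rows contain comparable numbers of visited sites (Section~\ref{sec:rows}); it needs $a$ \emph{large} compared with a power of the number of horizontal steps per site near the walker. Third, this number varies from place to place, and the two tools need opposite bounds on it. We therefore cut the plane into cells, localize the potential identity to a cell (Section~\ref{sec:quad}), and choose the tool cell by cell. If $\Gamma$ is the number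 of horizontal steps per site near a cell, the first tool works for $a$ below about $\Gamma^{2/3}$ and the second for $a$ above about $\Gamma^{1/2}$, and these ranges overlap when $\Gamma$ is large (Section~\ref{sec:step}).

\section{Parameters and deviation bounds}\label{sec:param}

Fix $n$ and $\varepsilon\in(0,\frac12]$, and put
\[
\delta=\varepsilon/2000,\qquad\lambda=n^\delta,\qquad q=\lceil\lambda\rceil,
\]
so that $n^{1-\varepsilon}=n\lambda^{-2000}$, $n^{\varepsilon/4000}=\sqrt\lambda$, and $\lambda^{2000}\le\sqrt n$ because $\varepsilon\le\frac12$. We assume $\delta^2\log n\ge C_1$, where $C_1\ge8$ is an absolute constant chosen at the end. Then $\log\lambda=\delta\log n\ge\sqrt{C_1\log n}$, and $e^x\ge x^2/2$ gives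
\begin{equation}\label{eq:lambda}
\sqrt\lambda\ge\tfrac18C_1\log n\ge\log n\ge4000^2C_1 .
\end{equation}
In particular $2\le q\le2\lambda$. The letters $c,C$ denote positive absolute constants that do not depend on $C_1$ and may change from line to line. ``For $\lambda$ large'' means that $\lambda$ exceeds such a constant, which \eqref{eq:lambda} guarantees if $C_1$ is large enough.

The cells and windows that we use depend on the path, so we need martingale bounds that hold for polynomially many martingales at once, in terms of their random quadratic variations. Recall Freedman's inequality: if $M$ is a martingale with $M_0=0$ and $|M_{l+1}-M_l|\le b$, then for $x,v>0$,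
\[
\mathbb P\big(\exists m:\ |M_m|\ge x,\ \langle M\rangle_m\le v\big)\le2\exp\Big(-\frac{x^2}{2(v+bx)}\Big).
\]

\begin{lemma}\label{lem:freedman}
Let $M$ be a martingale with $M_0=0$ and increments bounded by a deterministic $b>0$. With probability at least $1-4ne^{-\lambda/12}$, we have $|M_m|\le\lambda\big(\sqrt{\langle M\rangle_m}+b\big)$ for all $m\le n$.
\end{lemma}

\begin{proof}
Apply Freedman's inequality with $v=v_l=4^lb^2$ and $x=\frac12\lambda\sqrt{v_l}$ for $0\le l\le\lceil\log_4n\rceil$; these are at most $2n$ values of $l$. As $b\le\sqrt{v_l}$, the exponent is at least $\frac{\lambda^2/4}{2+\lambda}\ge\lambda/12$. Off the exceptional events, let $m\le n$ and let $l$ be minimal with $\langle M\rangle_m\le v_l$; it lies in the range above since $\langle M\rangle_m\le nb^2$. Then $|M_m|<\frac12\lambda\sqrt{v_l}$. If $l=0$ then $\sqrt{v_l}=b$, and if $l\ge1$ then $\frac12\sqrt{v_l}=\sqrt{v_{l-1}}<\sqrt{\langle M\rangle_m}$.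
\end{proof}

The next lemma makes precise the box described in Section~\ref{sec:intro}.

\begin{lemma}\label{lem:box}
For $\lambda$ large there is an event $\mathcal G_1$ with $\mathbb P(\mathcal G_1^c)\le Cne^{-\lambda}$ such that on $\mathcal G_1\cap\{N\le n\lambda^{-2000}\}$:
\begin{itemize}
\item[(a)] $|X_m|\le\sqrt n\,\lambda^{20}$ and $|Y_m|\le\sqrt n\,\lambda^{-980}$ for all $m\le n$;
\item[(b)] every row of $\mathbb Z^2$ contains at most $\sqrt n\,\lambda^{-980}$ sites of $V_n$.
\end{itemize}
\end{lemma}

\begin{proof}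
Let $m_0=\lfloor n\lambda^{-2000}\rfloor\ge1$. Let $\mathcal G_1$ be the event that $\max_{j\le n}|T_j|\le\sqrt n\lambda^{20}$, that $\max_{j\le m_0}|S_j|\le\sqrt n\lambda^{-980}$, and that $S$ visits each $y\in\mathbb Z$ at most $\sqrt n\lambda^{-980}$ times during $0,\dots,m_0$. If $N\le m_0$, then (a) follows from $X_m=T_{m-|V_m|}$ and $Y_m=S_{|V_m|}$ with $|V_m|\le N$. Part (b) follows because, by \eqref{eq:bijection}, the sites of $V_n$ in row $y$ correspond to the indices $0\le j<N$ with $S_j=y$.

The reflection principle gives $\mathbb P(\max_{j\le k}S_j\ge x)\le2\,\mathbb P(S_k\ge x)$, and Hoeffding's inequality gives $\mathbb P(S_k\ge x)\le e^{-x^2/2k}$. So $\mathbb P(\max_{j\le k}|S_j|\ge x)\le4e^{-x^2/2k}$. In both maximal events $x^2/k\ge\lambda^{40}$, so they fail with total probability at most $8e^{-\lambda^{40}/2}$. For the visits, fix $y$. From any starting point the probability of being at $y$ at time $j$ is at most $C/\sqrt{j+1}$, so the expected number of visits during $0,\dots,m_0$ is at most $C'\sqrt{m_0}$. By Markov's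 inequality, with $u=\lceil2C'\sqrt{m_0}\rceil$, there are $u$ or more visits with probability at most $\frac12$. Restarting the walk one step after the $u$-th, $2u$-th, \dots, $(k-1)u$-th visit, the strong Markov property shows that there are $ku$ or more visits with probability at most $2^{-k}$. Since $u\le C\sqrt n\lambda^{-1000}$, the choice $k=\lfloor c\lambda^{20}\rfloor$ has $ku\le\sqrt n\lambda^{-980}$. Only $|y|\le m_0$ can be visited, so $\mathbb P(\mathcal G_1^c)\le8e^{-\lambda^{40}/2}+3n\,2^{-\lfloor c\lambda^{20}\rfloor}\le Cne^{-\lambda}$.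
\end{proof}

For cutoffs we use the $C^2$ function $\varphi(t)=(1-t^2)_+^3$. It satisfies $0\le\varphi\le\mathbf 1_{(-1,1)}$ and $\varphi\ge\frac{27}{64}$ on $[-\frac12,\frac12]$, and by Taylor's formula $g(u)=\varphi(\frac{u-u_0}R)$ satisfies
\begin{equation}\label{eq:phi}
|g(u+1)-g(u)|\le C/R,\qquad|Lg(u)|\le C/R^2 .
\end{equation}

\section{Nearby rows are comparable}\label{sec:rows}

The function $f(x,y)=\Lambda_s(y-y_0)$ does not change along horizontal steps. By \eqref{eq:bijection} and \eqref{eq:tent}, its total drift before time $m$ is the average of the numbers of sites of $V_m$ in the rows $y_0\pm s$, minus the number in row $y_0$. So this difference is a martingale up to an error $s$. We need the same comparison inside a window of width about $r$. A cutoff in $x$ achieves this, at the price of a horizontal drift of size $s/r^2$ per step.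

\begin{lemma}\label{lem:rows}
There is an event $\mathcal G_2$ with $\mathbb P(\mathcal G_2^c)\le Cn^5e^{-\lambda/12}$ on which the following holds for all integers $1\le s\le r\le n$, $|x_0|,|y_0|\le2n$ and $m\le n$. Let $\eta(x)=\varphi(\frac{x-x_0}{2r})$, $\nu(y)=\sum_{x:(x,y)\in V_m}\eta(x)$, $B=\{|x-x_0|\le2r,\ |y-y_0|\le s\}$ and $\vartheta=s\mu(B)/r^3$. Then
\[
\nu(y_0)\le\tfrac12\big(\nu(y_0+s)+\nu(y_0-s)\big)+Cr\Big[\vartheta+\lambda\sqrt{(1+\vartheta)\,s/r}\,\Big].
\]
\end{lemma}

\begin{proof}
Let $f(x,y)=\eta(x)\Lambda_s(y-y_0)$. By \eqref{eq:tent}, $L_2f(x,y)=\eta(x)(-\mathbf 1_{y=y_0}+\frac12\mathbf 1_{y=y_0+s}+\frac12\mathbf 1_{y=y_0-s})$. Summing \eqref{eq:decomp} and using \eqref{eq:bijection} for the vertical steps,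
\[
f(Z_m)-f(Z_0)=\sum_{h\in\mathcal H,\,h<m}L_1f(Z_h)-\nu(y_0)+\tfrac12\big(\nu(y_0+s)+\nu(y_0-s)\big)+M_m,
\]
with $M$ as in \eqref{eq:mart} for $F_l=f$. The functions $L_1f$, $\partial_1f$, $\partial_2f$ vanish off $B$, and \eqref{eq:phi} gives $|L_1f|\le Cs/r^2$, $|\partial_1f|\le Cs/r$, while $|\partial_2f|\le1$. So the horizontal drift is at most $Cs\mu(B)/r^2=Cr\vartheta$. The increments of $M$ are bounded by an absolute constant $b$, because $s\le r$. At most $|B|\le15rs$ vertical steps start in $B$, so
\[
\langle M\rangle_m\le C\big(s^2\mu(B)/r^2+rs\big)=Cr^2(1+\vartheta)\,s/r .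
\]
The martingale depends on $(s,r,x_0,y_0)$, which takes at most $Cn^4$ values. Let $\mathcal G_2$ be the event that the bound of Lemma~\ref{lem:freedman} holds for all of them. It remains to note that $f(Z_0)-f(Z_m)\le s\le\sqrt{rs}$ and $b\le C\sqrt{rs}$, where $\sqrt{rs}=r\sqrt{s/r}$.
\end{proof}

\section{The potential identity in a cell}\label{sec:quad}

\subsection*{Smoothed kernels}
In Proposition~\ref{prop:toy} the kernel $\delta_0-w_q$ compared scale $1$ with scale $q$. To compare scale $s$ with scale $qs$ we convolve with the normalized tent $k_s=\Lambda_{2s}/(4s^2)$. It has $\sum k_s=1$, $\widehat k_s\ge0$, $k_s\le\frac1{2s}$, $k_s\ge\frac1{4s}$ for $|u|\le s$, $k_s=0$ for $|u|\ge2s$, and Lipschitz constant $\frac1{4s^2}$. Put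
\[
\theta_s=k_s*\tau_{qs},\qquad\kappa_s=-L\theta_s=k_s-k_s*w_{qs},
\]
where we used \eqref{eq:tau}. Convolution with a probability distribution preserves upper bounds and Lipschitz constants. Hence $\theta_s$ is even and $1$-Lipschitz, $0\le\theta_s\le qs$, $\widehat\theta_s\ge0$, and $\theta_s(u)=0$ unless $|u|\le(q+2)s-2\le3qs-2$. Likewise $\kappa_s$ is even, vanishes unless $|u|<3qs$, and satisfies
\begin{equation}\label{eq:kappa}
\textstyle\sum|\kappa_s|\le2,\qquad|\kappa_s|\le\frac1{2s},\qquad|\kappa_s(u+1)-\kappa_s(u)|\le\frac1{2s^2};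
\end{equation}
for the middle bound, $\kappa_s$ is a difference of two numbers in $[0,\frac1{2s}]$. For integers $r,\rho\ge1$ and $h\in\mathcal H$ let
\[
\Psi_h=\sum_{z'\in V_h}\kappa_r(X_h-x')\,\kappa_\rho(Y_h-y').
\]

\begin{lemma}\label{lem:psi}
$\Psi_h\ge\frac1{16}D_h(r,\rho)-\frac32D_h(3qr,2\rho)-\frac32D_h(2r,3q\rho)$.
\end{lemma}

\begin{proof}
Expand the product $\kappa_r\kappa_\rho$ and drop the nonnegative term $(k_r*w_{qr})(k_\rho*w_{q\rho})$. On $B_h(r,\rho)$ we have $k_rk_\rho\ge\frac1{16r\rho}$, which gives the first term. Next, $k_r*w_{qr}\le\frac1{2qr}$ with support in $|x|\le3qr$, and $k_\rho\le\frac1{2\rho}$ with support in $|y|<2\rho$. So the term $(k_r*w_{qr})k_\rho$ contributes at most $|V_h\cap B_h(3qr,2\rho)|/(4qr\rho)=\frac32D_h(3qr,2\rho)$. Exchanging the coordinates gives the last term.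
\end{proof}

\subsection*{Cutting off without losing positivity}
The analog of the kernel in Proposition~\ref{prop:toy} is $\theta_r(x-x')\kappa_\rho(y-y')$. To localize it we multiply by cutoffs of width $q^2r$ and $q^2\rho$, which change by only $O(1/q)$ over the range of the kernel. The cutoffs must keep $\Pi$ psd. By (P2) the kernel $P(u,u')=\chi(u)\theta_s(u-u')\chi(u')$ is psd, and by (P3) so is $L_uL_{u'}P$. The walk itself supplies $L_u$. So the right replacement for $\kappa_s(u-u')$ is $-L_{u'}P(u,u')$, with $L$ acting on the \emph{second} variable.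

\begin{lemma}\label{lem:kernel}
Let $s\ge1$ and $u_0$ be integers, $\hat s=q^2s$, $\chi(u)=\varphi(\frac{u-u_0}{\hat s})$, $P(u,u')=\chi(u)\theta_s(u-u')\chi(u')$ and $J(u,u')=-L_{u'}P(u,u')$.
\begin{itemize}
\item[(a)] $P$ is psd, $0\le P\le qs$, and $|P(u+1,u')-P(u,u')|\le C$.
\item[(b)] $|J|\le C/s$ and $|J(u+1,u')-J(u,u')|\le C/s^2$.
\item[(c)] $P(u,u')$ and $J(u,u')$ vanish unless $|u-u'|<3qs$, $|u-u_0|\le\hat s$ and $|u'-u_0|\le\hat s$.
\item[(d)] For every $u$, both $\sum_{u'}|J(u,u')-\chi(u)^2\kappa_s(u-u')|$ and $\sum_{u'}|J(u',u)-\chi(u)^2\kappa_s(u-u')|$ are at most $C/q$.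
\end{itemize}
\end{lemma}

\begin{proof}
(a) Positivity is (P1) and (P2). By \eqref{eq:phi}, the difference is at most $(C/\hat s)qs+1\le C$.

(c) $P(u,u')\ne0$ requires $|u-u'|\le3qs-2$ and $|u-u_0|,|u'-u_0|<\hat s$, and $L_{u'}$ moves $u'$ by at most $1$.

(b) Write $\chi(u'\pm1)=\chi(u')+\alpha_\pm$ and $g(u'\pm1)=g(u')+\gamma_\pm$. Multiplying out gives the product rule $L(\chi g)=\chi Lg+gL\chi+\frac12(\alpha_+\gamma_++\alpha_-\gamma_-)$ at $u'$. With $g=\theta_s(u-\cdot)$ we have $Lg(u')=-\kappa_s(u-u')$, so
\begin{equation}\label{eq:J}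
J(u,u')=\chi(u)\big[\chi(u')\kappa_s(u-u')+e(u,u')\big],\qquad e=-gL\chi-\tfrac12(\alpha_+\gamma_++\alpha_-\gamma_-).
\end{equation}
Here $0\le g\le qs$, $|\gamma_\pm|\le1$, $|\alpha_\pm|\le C/\hat s$ and $|L\chi|\le C/\hat s^2$, so $|e|\le C(qs/\hat s^2+1/\hat s)\le C/\hat s$. With \eqref{eq:kappa} this gives $|J|\le C/s$. Now replace $u$ by $u+1$. Then $g(u')$ changes by at most $1$. With $v=u-u'$, the quantity $\gamma_+=\theta_s(v-1)-\theta_s(v)$ changes by $-2L\theta_s(v)$, and $\gamma_-=\theta_s(v+1)-\theta_s(v)$ changes by $2L\theta_s(v+1)$; both changes are at most $2\max|\kappa_s|\le1/s$. So $e$ changes by at most $C(\hat s^{-2}+\hat s^{-1}s^{-1})\le C/s^2$. The term $\chi(u')\kappa_s(u-u')$ changes by at most $\frac1{2s^2}$, and the factor $\chi(u)$ by at most $C/\hat s$, against a bracket of size $C/s$. This proves (b).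

(d) By \eqref{eq:J}, and since $\kappa_s$ is even, each summand is at most $|\chi(u)-\chi(u')|\,|\kappa_s(u-u')|$ plus $|e(u,u')|$ or $|e(u',u)|$. Both $\kappa_s$ and $e$ vanish unless $|u-u'|<3qs$, and there $|\chi(u)-\chi(u')|\le C\cdot3qs/\hat s\le C/q$. So each sum is at most $2C/q+6qs\cdot C/\hat s\le C/q$.
\end{proof}

\subsection*{Cells}
Given $r,\rho$, let $\hat r=q^2r$ and $\hat\rho=q^2\rho$, both at least $4$. The \emph{cells} are the sets $Q=\mathbb Z^2\cap\big([i\hat r,(i+1)\hat r)\times[j\hat\rho,(j+1)\hat\rho)\big)$, $i,j\in\mathbb Z$. Let $3Q$ be the union of $Q$ and its eight neighbors, so $|3Q|=9q^4r\rho$ and each site lies in exactly nine sets $3Q$. Let $x_Q=i\hat r+\lfloor\hat r/2\rfloor$ and $y_Q=j\hat\rho+\lfloor\hat\rho/2\rfloor$. On $Q$ we have $|x-x_Q|\le\hat r/2$ and $|y-y_Q|\le\hat\rho/2$, and since $1\le\lfloor t/2\rfloor\le t-2$ for integers $t\ge4$,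
\begin{equation}\label{eq:3Q}
\{|x-x_Q|\le\hat r+1,\ |y-y_Q|\le\hat\rho+1\}\subset3Q .
\end{equation}
Let $\chi_1,P_1,J_1$ be the objects of Lemma~\ref{lem:kernel} for $(s,u_0)=(r,x_Q)$, and $\chi_2,P_2,J_2$ those for $(\rho,y_Q)$. The weight $\Phi_Q(x,y)=\chi_1(x)^2\chi_2(y)^2$ satisfies $c_1\mathbf 1_Q\le\Phi_Q\le\mathbf 1_{3Q}$ with $c_1=(27/64)^4$.

\begin{lemma}\label{lem:quad}
There is an event $\mathcal G_3$ with $\mathbb P(\mathcal G_3^c)\le Cn^5e^{-\lambda/12}$ on which, for all integers $1\le r,\rho\le n$ and all cells $Q$ that meet $[-n,n]^2$, with $a=r/\rho$,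
\[
\sum_{h\in\mathcal H}\Phi_Q(Z_h)\Psi_h\le C\Big[\frac{\mu(3Q)}q+\lambda\sqrt{a\,\mu(3Q)\,|3Q|}+\lambda q(1+a)^{3/2}|3Q|\Big].
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:pot} to $W(z,z')=P_1(x,x')J_2(y,y')$. Here $\Pi(z,z')=-P_1(x,x')L_yJ_2(y,y')=P_1(x,x')\,L_yL_{y'}P_2(y,y')$ is psd by (P3) and (P4). By Lemma~\ref{lem:kernel}, $|W|\le Cqa$. Also $W(z,z')\ne0$ forces $|x-x'|<3qr$ and $|y-y'|<3q\rho$, which leaves at most $36q^2r\rho$ points $z'$ for a given $z$, and by \eqref{eq:3Q} it forces $z$, $z'$ and all their neighbors to lie in $3Q$.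

\emph{Boundary, creation and diagonal terms.} We have $|G_n|\le36q^2r\rho\cdot Cqa\le Ca|3Q|$. A creation term $W(Z_{i+1},Z_i)$ vanishes unless $Z_i\in3Q$, and at most $|3Q|$ vertical steps start in $3Q$, so these terms add up to at most $Cqa|3Q|$. Next, $\Pi(z,z)\le qr\cdot2\max|J_2|\le Cqa$, and $\Pi(z,z)\ne0$ requires $W(z'',z)\ne0$ for some $z''$, hence $z\in3Q$. So the diagonal term is at most $Cqa|3Q|$ as well.

\emph{Martingale term.} The increment $\pm\partial_{d(l)}U_l(Z_l)$ vanishes unless $W(z,z')\ne0$ for a neighbor $z$ of $Z_l$ and some $z'$, hence unless $Z_l\in3Q$, and at most $72q^2r\rho$ points $z'$ contribute to it. By parts (a) and (b) of Lemma~\ref{lem:kernel}, a point contributes at most $C\cdot C/\rho$ to a horizontal increment and at most $qr\cdot C/\rho^2$ to a vertical one. So horizontal increments are at most $Cq^2r$ and vertical ones at most $Cq^3r^2/\rho$. Using $a|3Q|=9q^4r^2$ and $q^2a^3|3Q|=9q^6r^4/\rho^2$,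
\[
\langle M\rangle_n\le C\big(q^4r^2\mu(3Q)+q^6r^4\rho^{-2}|3Q|\big)\le C\big(a\,\mu(3Q)|3Q|+q^2a^3|3Q|^2\big).
\]
The increments are bounded by $b=C(q^2r+q^3r^2/\rho)\le C(1+a)|3Q|$. There are at most $Cn^4$ triples $(r,\rho,Q)$; let $\mathcal G_3$ be the event that the bound of Lemma~\ref{lem:freedman} holds for all of them. On $\mathcal G_3$, the martingale term and the three terms above are together bounded by $C$ times the last two terms in the lemma.

\emph{Main term.} Since $P_1$ is symmetric, $-L_xP_1(x,x')=J_1(x',x)$. So for $h\in\mathcal H$ and $(x,y)=Z_h$,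
\[
-L_1U_h(Z_h)=\sum_{z'\in V_h}J_1(x',x)J_2(y,y'),\qquad \Phi_Q(Z_h)\Psi_h=\sum_{z'\in V_h}I_1(x')I_2(y'),
\]
where $I_1(x')=\chi_1(x)^2\kappa_r(x-x')$ and $I_2(y')=\chi_2(y)^2\kappa_\rho(y-y')$. Both sums vanish if $Z_h\notin3Q$, by Lemma~\ref{lem:kernel}(c) and \eqref{eq:3Q}. Write $J_1J_2-I_1I_2=(J_1-I_1)J_2+I_1(J_2-I_2)$ and sum absolute values over all $z'\in\mathbb Z^2$. By Lemma~\ref{lem:kernel}(d) and \eqref{eq:kappa}, $\sum|J_1-I_1|$ and $\sum|J_2-I_2|$ are at most $C/q$, while $\sum|I_1|\le2$ and $\sum|J_2|\le2+C/q$. Therefore $\Phi_Q(Z_h)\Psi_h\le-L_1U_h(Z_h)+\frac Cq\mathbf 1_{Z_h\in3Q}$. Summing over $h\in\mathcal H$ and inserting \eqref{eq:pot} completes the proof.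
\end{proof}

\section{One change of scale}\label{sec:step}

Let $\mathcal G=\mathcal G_1\cap\mathcal G_2\cap\mathcal G_3$. From here on the argument is deterministic.

\begin{proposition}\label{prop:step}
There is an absolute constant $C_0\ge1$ such that, for $\lambda$ large, on $\mathcal G\cap\{N\le n\lambda^{-2000}\}$, for all integers $1\le r,\rho<\sqrt n\,\lambda^{-500}$,
\[
\overline D(r,\rho)\le C_0\big[\overline D(3qr,2\rho)+\overline D(2r,3q\rho)\big]+C_0/q .
\]
\end{proposition}

\begin{proof}
Write $D_h=D_h(r,\rho)$, $D_h'=D_h(3qr,2\rho)$, $D_h''=D_h(2r,3q\rho)$ and $a=r/\rho$. Sums over $h$ run over $\mathcal H$. We consider the cells $Q$ that meet $\{Z_0,\dots,Z_n\}\subset[-n,n]^2$, put $\Gamma=\Gamma_Q=\mu(3Q)/|3Q|$, and bound $\sum_{Z_h\in Q}D_h$ in three cases.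

\emph{Case 1: light cells, $\Gamma<\lambda^{200}$.} A small range confines the walk to an area much smaller than $n$, so few of the horizontal steps start in light cells. By Lemma~\ref{lem:box}(a), all cells considered lie in the box $[-\sqrt n\lambda^{20},\sqrt n\lambda^{20}]\times[-\sqrt n\lambda^{-980},\sqrt n\lambda^{-980}]$ enlarged by $\hat r$ horizontally and $\hat\rho$ vertically on each side. The upper bound on $r,\rho$ gives $\hat r,\hat\rho\le4\sqrt n\lambda^{-498}$. The cells are disjoint, so
\[
\sum_Q|3Q|\le9\big(2\sqrt n\lambda^{20}+1+2\hat r\big)\big(2\sqrt n\lambda^{-980}+1+2\hat\rho\big)\le Cn\lambda^{-478}.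
\]
Since $D_h\le9$,
\begin{equation}\label{eq:light}
\sum_{Q\text{ light}}\ \sum_{Z_h\in Q}D_h\le9\sum_{Q\text{ light}}\mu(3Q)\le Cn\lambda^{-278}\le n/q .
\end{equation}

\emph{Case 2: $\Gamma\ge\lambda^{200}$ and $a\le\Gamma^{3/5}$.} Divide the last two terms in Lemma~\ref{lem:quad} by $\mu(3Q)=\Gamma|3Q|$. As $1+a\le2\Gamma^{3/5}$,
\[
\lambda\sqrt{a/\Gamma}\le\lambda\Gamma^{-1/5}\le\lambda^{-39},\qquad \lambda q(1+a)^{3/2}/\Gamma\le6\lambda^2\Gamma^{-1/10}\le6\lambda^{-18},
\]
and both are at most $1/q$. Lemmas~\ref{lem:psi} and \ref{lem:quad}, with $c_1\mathbf 1_Q\le\Phi_Q\le\mathbf 1_{3Q}$, give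
\begin{equation}\label{eq:narrow}
\frac{c_1}{16}\sum_{Z_h\in Q}D_h\le\frac32\sum_{Z_h\in3Q}(D_h'+D_h'')+\frac Cq\mu(3Q).
\end{equation}

\emph{Case 3: $\Gamma\ge\lambda^{200}$ and $a>\Gamma^{3/5}$.} We show, for each $h\in\mathcal H$ with $Z_h\in Q$, that
\begin{equation}\label{eq:wide}
D_h\le48D_h''+1/q .
\end{equation}
We may assume $D_h\ge1/q$. We find one well-filled row in $B_h(r,\rho)$ and spread it vertically with Lemma~\ref{lem:rows}, used at time $m=h$ with $x_0=X_h$. Since $\eta\ge\frac{27}{64}$ for $|x-X_h|\le r$, we have $\sum_{|y-Y_h|\le\rho}\nu(y)\ge\frac{27}{64}D_hr\rho$. There are at most $3\rho$ rows in this sum, so some $y_0$ with $|y_0-Y_h|\le\rho$ has $\nu(y_0)\ge\frac9{64}D_hr\ge\frac18D_hr$. Let $1\le s\le q\rho$. As $a>\lambda^{120}$, we have $s/r\le q/a\le2\lambda^{-119}<1$, and $|x_0|\le n$, $|y_0|\le2n$, so Lemma~\ref{lem:rows} applies. The points of $B$ are within horizontal distance $2r\le\hat r$ and vertical distance $(q+1)\rho\le\hat\rho$ of $Z_h\in Q$, so $B\subset3Q$ and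
\[
\vartheta\le\frac{q\rho\cdot9\Gamma q^4r\rho}{r^3}=\frac{9q^5\Gamma}{a^2}\le C\lambda^5\Gamma^{-1/5}\le C\lambda^{-35}.
\]
The error in Lemma~\ref{lem:rows} is then at most $Cr(\lambda^{-35}+\lambda^{-58})\le\frac r{16q}\le\frac1{16}D_hr\le\frac12\nu(y_0)$. Hence $\nu(y_0+s)+\nu(y_0-s)\ge\nu(y_0)$ for every $1\le s\le q\rho$, and summing over $s$,
\[
\sum_{1\le|y-y_0|\le q\rho}\nu(y)\ge q\rho\,\nu(y_0)\ge\tfrac18q\rho rD_h .
\]
The left side is at most $|V_h\cap B_h(2r,3q\rho)|=6qr\rho D_h''$, because $0\le\eta\le1$ vanishes for $|x-X_h|\ge2r$ and $(q+1)\rho\le3q\rho$. So $D_h''\ge D_h/48$, which proves \eqref{eq:wide}.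

\emph{Summation.} Add \eqref{eq:light}, \eqref{eq:narrow} over the cells of Case 2, and \eqref{eq:wide} over the times $h$ of Case 3. Each site lies in nine sets $3Q$, so $\sum_Q\mu(3Q)\le9n$ and each $h$ occurs at most nine times on the right of \eqref{eq:narrow}. Therefore
\[
\sum_hD_h\le\frac nq+\frac{16}{c_1}\Big[\frac{27}2\sum_h(D_h'+D_h'')+\frac{9Cn}q\Big]+48\sum_hD_h''+\frac nq .
\]
Divide by $n$.
\end{proof}

\begin{remark}
The threshold $\Gamma^{3/5}$ lies between $\Gamma^{1/2}$, needed for $\vartheta$ to be small in Case 3, and $\Gamma^{2/3}$, needed for the vertical part of the martingale in Case 2. Positivity is what creates this room. For the kernel $\theta_r\kappa_\rho$ without cutoffs, a term-by-term bound on the drift of one vertical step is $\sum\theta_r\cdot\sum|L\kappa_\rho|\le(qr)^2\rho^{-2}=(qa)^2$, by \eqref{eq:tent}. The resulting error $(qa)^2|3Q|$ is below $\mu(3Q)/q$ only for $a\le q^{-3/2}\Gamma^{1/2}$, whereas the bound $9q^5\Gamma/a^2$ for $\vartheta$ is below $1/q$ only for $a\ge3q^3\Gamma^{1/2}$, so the two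 cases would not meet.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:iter}

By Lemmas~\ref{lem:box}, \ref{lem:rows} and \ref{lem:quad}, $\mathbb P(\mathcal G^c)\le Cn^5e^{-\lambda/12}$. Since $\log n\le\sqrt\lambda$ by \eqref{eq:lambda}, this is at most $\exp(\log C+5\sqrt\lambda-\lambda/12)\le\exp(-\sqrt\lambda)=\exp(-n^{\varepsilon/4000})$ for $\lambda$ large. As $R_n\ge N$, it suffices to show that $\mathcal G\cap\{N\le n\lambda^{-2000}\}$ is empty. Suppose that this event occurs.

\emph{The smallest scale.} For $h\in\mathcal H$ we have $Z_h\in V_h$, so $D_h(1,1)\ge1$ and $\overline D(1,1)\ge|\mathcal H|/n\ge1-\lambda^{-2000}\ge\frac12$.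

\emph{Iteration.} Let $(r_0,\rho_0)=(1,1)$. If $\max(r_k,\rho_k)<\sqrt n\lambda^{-500}$, let $(r_{k+1},\rho_{k+1})$ be whichever of $(3qr_k,2\rho_k)$ and $(2r_k,3q\rho_k)$ has the larger $\overline D$; otherwise stop. Write $\overline D_k=\overline D(r_k,\rho_k)$ and $\beta=\frac1{2C_0}\le\frac12$. Proposition~\ref{prop:step} gives $\overline D_k\le2C_0\overline D_{k+1}+C_0/q$, that is, $\overline D_{k+1}\ge\beta\overline D_k-\frac1{2q}$. By induction,
\[
\overline D_k\ge\frac{\beta^k}2-\frac1{2q}\sum_{j\ge0}\beta^j\ge\frac{\beta^k}2-\frac1q .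
\]
We have $r_k\rho_k=(6q)^k\ge n^{\delta k}$, while $r_k\rho_k<n$ as long as the procedure has not stopped. So it stops at some $k=K\le\lceil1/\delta\rceil\le2/\delta$, and
\begin{equation}\label{eq:lower}
\overline D_K\ge\tfrac12\beta^{2/\delta}-\tfrac1q .
\end{equation}

\emph{The last scale.} Let $(r,\rho)=(r_K,\rho_K)$ and $h\in\mathcal H$. If $r\ge\sqrt n\lambda^{-500}$, the box $B_h(r,\rho)$ is much wider than the number of visited sites in any row: by Lemma~\ref{lem:box}(b),
\[
D_h(r,\rho)\le\frac{(2\rho+1)\sqrt n\lambda^{-980}}{r\rho}\le3\lambda^{-480}.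
\]
If $\rho\ge\sqrt n\lambda^{-500}$, the box is much taller than the range: by Lemma~\ref{lem:box}(a) and $\sqrt n\lambda^{-980}\ge1$,
\[
D_h(r,\rho)\le\frac{(2r+1)(2\sqrt n\lambda^{-980}+1)}{r\rho}\le9\lambda^{-480}.
\]
In both cases $\overline D_K\le9\lambda^{-480}\le1/q$.

\emph{Contradiction.} Together with \eqref{eq:lower} this gives $\beta^{2/\delta}\le4/q\le4n^{-\delta}$. Taking logarithms and multiplying by $\delta$,
\[
\delta^2\log n\le2\log(1/\beta)+\delta\log4 .
\]
The constant $\beta$ does not depend on $C_1$. Choose $C_1>2\log(1/\beta)+\log4$, and large enough for the finitely many conditions ``$\lambda$ large'' to hold. Then the last inequality contradicts $\delta^2\log n\ge C_1$. Hence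
\[
\mathbb P(R_n\le n^{1-\varepsilon})\le\mathbb P(N\le n\lambda^{-2000})\le\mathbb P(\mathcal G^c)\le\exp(-n^{\varepsilon/4000}),
\]
and Theorem~\ref{thm:main} holds with $C_*=2000^2C_1$. \qed

\begin{thebibliography}{1}
\bibitem{AHR}
Omer Angel, Mark Holmes and Alejandro Ram\'irez,
\emph{Balanced Excited Random Walk in Two Dimensions},
arXiv:2110.15889 (2021).
\end{thebibliography}
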